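# Norms of commutators $[f(H),A]$ with the square root and with operator monotone functions

## Two numbers and a flip

Let $x,y\ge 0$ and put
$$H=\begin{pmatrix}x&0\\0&y\end{pmatrix},\qquad A=\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
We call $A$ the flip. With $[X,Y]=XY-YX$ we get
$$HA=\begin{pmatrix}0&x\\y&0\end{pmatrix},\qquad AH=\begin{pmatrix}0&y\\x&0\end{pmatrix},\qquad [H,A]=(x-y)\begin{pmatrix}0&1\\-1&0\end{pmatrix}.$$
The last matrix is unitary, so $\|[H,A]\|=|x-y|$. For a function $f$ we have $f(H)=\mathrm{diag}(f(x),f(y))$, and the same computation gives $\|[f(H),A]\|=|f(x)-f(y)|$. A commutator with the flip is a difference of two values.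

Take $f(x)=\sqrt x$. For $x=\frac14$, $y=0$ the commutator norms are $\|[H,A]\|=\frac14$ and $\|[H^{1/2},A]\|=\frac12$, so the second is exactly the square root of the first. For $x=1$, $y=\frac14$ they are $\frac34$ and $\frac12<\sqrt{3/4}$. In general,
$$|\sqrt x-\sqrt y|^2\le|\sqrt x-\sqrt y|\,(\sqrt x+\sqrt y)=|x-y|,$$
with equality only if $x=y$ or one of the two numbers is $0$.

Now let $A=(a_{ij})$ be any $2\times2$ matrix with $\|A\|\le1$, and let $H\ge0$ be any positive $2\times 2$ matrix, which we may take diagonal, $H=\mathrm{diag}(x,y)$. The diagonal entries of $[H,A]$ vanish and the others are $(x-y)a_{12}$ and $(y-x)a_{21}$. With $\mu=\max(|a_{12}|,|a_{21}|)\le1$,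
$$\|[H^{1/2},A]\|=|\sqrt x-\sqrt y|\,\mu\le|x-y|^{1/2}\mu\le\big(|x-y|\,\mu\big)^{1/2}=\|[H,A]\|^{1/2}.$$
So $\|[H^{1/2},A]\|\le\|[H,A]\|^{1/2}$ always holds for $2\times2$ matrices. For larger $H=\mathrm{diag}(x_1,\dots,x_n)$ the entries of the two commutators are $(\sqrt{x_i}-\sqrt{x_j})a_{ij}$ and $(x_i-x_j)a_{ij}$. We can still compare them one by one, but that no longer controls norms: $\begin{pmatrix}1&1\\1&1\end{pmatrix}$ and $\begin{pmatrix}1&1\\1&-1\end{pmatrix}$ have entries of the same size and norms $2$ and $\sqrt2$. Does the inequality survive? Here is the precise form.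

**Definition.** For a continuous function $f$ on $[0,1]$ and $\delta\ge0$ let
$$\gamma_f(\delta)=\sup\left\{\|[f(H),A]\|\;\middle|\;0\le H\le1,\ \|A\|\le1,\ \|[H,A]\|\le\delta\right\},$$
where the supremum runs over all unital $C^*$-algebras $\mathcal A$ and all $H,A\in\mathcal A$.

For example, if $f(x)=x$ then $\gamma_f(\delta)=\min(\delta,1)$. Indeed, for $0\le H\le1$ and $\|A\|\le1$,
$$\|[H,A]\|=\|[H-\tfrac12,A]\|\le2\cdot\tfrac12\cdot1=1,\tag{1}$$
and $H=\mathrm{diag}(\min(\delta,1),0)$ with the flip attains $\min(\delta,1)$.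

The conjecture posed in Terry A. Loring and Fredy Vides, "Estimating Norms of Commutators", arXiv:1301.4252 (2013), is that $\gamma_f(\delta)=\sqrt\delta$ on $[0,1]$ for $f(x)=\sqrt x$. Equivalently,
$$\|[H^{1/2},A]\|\le\|[H,A]\|^{1/2}\qquad\text{whenever }0\le H\le1,\ \|A\|\le1.$$
The two forms agree. The inequality gives $\gamma_f(\delta)\le\sqrt\delta$, and $\mathrm{diag}(\delta,0)$ with the flip gives $\gamma_f(\delta)\ge\sqrt\delta$. Conversely, if $\gamma_f(\delta)=\sqrt\delta$ on $[0,1]$, apply it with $\delta=\|[H,A]\|$, which is at most $1$ by (1). The statement of the problem quotes Pedersen's inequality, which has the constant $\frac2{\sqrt\pi}$ in front of the right-hand side, and adds that the constant $1$ is valid when $\|[H,A]\|\ge\frac14$. We use neither fact.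

The conjecture is true, and $H\le1$ is not needed for the inequality.

**Theorem 1.** If $H\ge0$ and $\|A\|\le1$ in a unital $C^*$-algebra, then $\|[H^{1/2},A]\|\le\|[H,A]\|^{1/2}$. Consequently, for $f(x)=\sqrt x$, $\gamma_f(\delta)=\sqrt\delta$ for $0\le\delta\le1$.

After proving it we replace the square root by an arbitrary operator monotone function on $[0,\infty)$ and find the sharp bound there too.

## Textbook facts about states, representations and functional calculus

Throughout, $\mathcal A$ is a unital $C^*$-algebra and inner products are linear in the first variable.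

For $H=H^*$ and $f$ continuous on the spectrum of $H$, the element $f(H)$ is a norm limit of polynomials in $H$. If $f\ge g$ on the spectrum, then $f(H)\ge g(H)$. Unital $*$-homomorphisms do not increase norms, preserve positivity, and satisfy $\pi(f(H))=f(\pi(H))$.

A state is a linear functional $s$ on $\mathcal A$ with $\|s\|=s(1)=1$. If $Z=Z^*$ and $\lambda$ lies in the spectrum of $Z$, some state has $s(Z)=\lambda$: evaluate at $\lambda$ on the algebra $C(\mathrm{spec}\,Z)$ generated by $1$ and $Z$, and extend by Hahn–Banach. The GNS construction turns $s$ into a representation $\pi$ on a Hilbert space with a unit vector $v$ such that $s(X)=\langle\pi(X)v,v\rangle$ for all $X$.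

Commutation with $A$ obeys the product rule $[XY,A]=X[Y,A]+[X,A]Y$. In particular, if $X$ is invertible, then $0=[XX^{-1},A]$ yields
$$[X^{-1},A]=-X^{-1}[X,A]X^{-1}.\tag{2}$$

## Unitary $A$, and why averaging unitaries fails

If $A=U$ is unitary, the inequality is quick. Since $[X,U]U^*=X-UXU^*$, we have $\|[X,U]\|=\|X-UXU^*\|$. Put $G=UHU^*$, so $G^{1/2}=UH^{1/2}U^*$, and let $d=\|H-G\|$. Then $H\le G+d$. The square root preserves the order of positive elements, so
$$H^{1/2}\le(G+d)^{1/2}\le G^{1/2}+\sqrt d,$$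
where the last step is the scalar inequality $\sqrt{x+d}\le\sqrt x+\sqrt d$. Exchanging $H$ and $G$ gives $\|H^{1/2}-G^{1/2}\|\le\sqrt d$, that is, $\|[H^{1/2},U]\|\le\|[H,U]\|^{1/2}$.

It is natural to pass from unitaries to contractions by averaging. A self-adjoint contraction is $A=\frac12(U+U^*)$ with $U=A+i\sqrt{1-A^2}$ unitary, so $\|[H^{1/2},A]\|\le\|[H^{1/2},U]\|\le\|[H,U]\|^{1/2}$. The argument stops here, because $\|[H,U]\|$ is not controlled by $\|[H,A]\|$. Let $H=\mathrm{diag}(1,0)$, let $P=\frac12\begin{pmatrix}1&1\\1&1\end{pmatrix}$, and for $0<\tau<\pi$ let $A=P+\cos\tau\,(1-P)$. Then $\sqrt{1-A^2}=\sin\tau\,(1-P)$ and $U=P+e^{i\tau}(1-P)$. Since $\|[H,P]\|=\frac12$,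
$$\|[H,A]\|=\tfrac12(1-\cos\tau)=\sin^2\tfrac\tau2,\qquad \|[H,U]\|=\tfrac12|1-e^{i\tau}|=\sin\tfrac\tau2 .$$
The averaging argument yields $\sqrt{\sin(\tau/2)}$ where we want $\sin(\tau/2)$, and the ratio is unbounded as $\tau\to0$. The passage from $A$ to $\sqrt{1-A^2}$ destroys the information. The proof below uses the unitaries $e^{-i\theta A}$ instead, and applies them to one well-chosen vector.

## The expectation of $H^{1/2}$ at a top eigenvector of the commutator

Write $K=H^{1/2}$ and suppose for the moment that everything acts on a finite-dimensional space with $A=A^*$. Then $Z=-i[K,A]$ is self-adjoint. Let $\lambda=\|Z\|$ and suppose $Zv=\lambda v$ with $\|v\|=1$. By the product rule, $-i[H,A]=KZ+ZK$, so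
$$\|[H,A]\|\ge\langle(KZ+ZK)v,v\rangle=2\lambda\langle Kv,v\rangle .$$
Since the goal is $\|[H,A]\|\ge\lambda^2$, it is enough to show
$$\langle Kv,v\rangle\ge\frac\lambda2.\tag{3}$$

Cauchy–Schwarz is the first thing to try. From $\lambda=\langle Zv,v\rangle=2\,\mathrm{Im}\langle KAv,v\rangle$ and $K\ge0$ we get
$$\lambda\le2\,\langle KAv,Av\rangle^{1/2}\langle Kv,v\rangle^{1/2}.$$
Now we need an upper bound for $\langle KAv,Av\rangle$, and the hypotheses offer only $\|K\|$. This gives $\langle Kv,v\rangle\ge\lambda^2/(4\|K\|)$. As in (1), $\lambda=\|[K-\frac12\|K\|,A]\|\le\|K\|$, so this lower bound is at most $\lambda/4$. It misses (3) by a factor of at least $2$, and by much more when $\|K\|$ is large.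

Let us see how (3) comes about in the extremal example $K=\mathrm{diag}(\kappa,0)$ with the flip, $\kappa>0$. Here $Z=\begin{pmatrix}0&-i\kappa\\i\kappa&0\end{pmatrix}$, $\lambda=\kappa$, $v=\frac1{\sqrt2}\begin{pmatrix}1\\i\end{pmatrix}$, and $\langle Kv,v\rangle=\frac\kappa2$, so (3) is an equality. Move $v$ by the unitary group of $A$. As $A^2=1$,
$$v_\theta=e^{-i\theta A}v=\cos\theta\,v-i\sin\theta\,Av=\frac1{\sqrt2}\begin{pmatrix}\cos\theta+\sin\theta\\ i(\cos\theta-\sin\theta)\end{pmatrix},\qquad \langle Kv_\theta,v_\theta\rangle=\frac\kappa2(1+\sin2\theta).$$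
This function is nonnegative because $K\ge0$; it vanishes at $\theta=-\frac\pi4$ and has derivative $\kappa\cos2\theta$, which integrates from $-\frac\pi4$ to $0$ to exactly $\frac\kappa2$. In general, the expectation of $K$ along $v_\theta$ has derivative $\lambda$ at $\theta=0$. If we show that the derivative is at least $\lambda\cos2\theta$ for $|\theta|\le\frac\pi4$, positivity of $K$ at the single angle $-\frac\pi4$ gives (3). The quantity $\langle KAv,Av\rangle$ never has to be bounded.

## Proof of Theorem 1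

**Step 1: reduction to $A=A^*$.** This step makes $-i[K,A]$ self-adjoint and $e^{-i\theta A}$ unitary. In $M_2(\mathcal A)$ put
$$\hat H=\begin{pmatrix}H&0\\0&H\end{pmatrix},\qquad\hat A=\begin{pmatrix}0&A\\A^*&0\end{pmatrix}.$$
Then $\hat H\ge0$, $\hat A=\hat A^*$ and $\|\hat A\|=\|A\|$. For real continuous $g$ we have $g(\hat H)=\mathrm{diag}(g(H),g(H))$, hence
$$[g(\hat H),\hat A]=\begin{pmatrix}0&[g(H),A]\\ [g(H),A^*]&0\end{pmatrix},\qquad[g(H),A^*]=-[g(H),A]^* .$$
An off-diagonal block matrix has norm equal to the larger of the norms of its blocks, which here are equal. So $\|[g(\hat H),\hat A]\|=\|[g(H),A]\|$. With $g(x)=x$ and $g(x)=\sqrt x$, the inequality for $(\hat H,\hat A)$ is the inequality for $(H,A)$. From now on $A=A^*$.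

**Step 2: producing an eigenvector.** In infinite dimensions $Z$ need not have an eigenvector at the top of its spectrum; this step supplies one. Let $K=H^{1/2}$, $Z=-i[K,A]=Z^*$ and $\lambda=\|Z\|$. If $\lambda=0$ there is nothing to prove, so let $\lambda>0$. One of $\pm\lambda$ lies in the spectrum of $Z$. Replacing $A$ by $-A$ turns $Z$ into $-Z$ and changes no norm, so we may assume that it is $\lambda$. Choose a state $s$ with $s(Z)=\lambda$ and pass to its GNS representation with unit vector $v$, writing $K,A,Z$ also for the images. There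
$$\|Zv-\lambda v\|^2=\|Zv\|^2-2\lambda\langle Zv,v\rangle+\lambda^2\le\lambda^2-2\lambda^2+\lambda^2=0,$$
so $Zv=\lambda v$. We still have $Z=-i[K,A]$, $-\lambda\le Z\le\lambda$, $K\ge0$, $A=A^*$ and $\|A\|\le1$.

**Step 3: the derivative along the flow.** This step expresses the change of the expectation of $K$ through $Z$. Let $v_\theta=e^{-i\theta A}v$, a unit vector with derivative $-iAv_\theta$, and $h(\theta)=\langle Kv_\theta,v_\theta\rangle\ge0$. Then
$$h'(\theta)=\langle-iKAv_\theta,v_\theta\rangle+\langle Kv_\theta,-iAv_\theta\rangle=\langle(-iKA+iAK)v_\theta,v_\theta\rangle=\langle Zv_\theta,v_\theta\rangle .$$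

**Step 4: the derivative stays large.** We show that $h'(\theta)\ge\lambda\cos2\theta$ for $|\theta|\le\frac\pi4$. The spectrum of $A$ lies in $[-1,1]$, and for such $\theta$ we have $\cos(\theta x)\ge\cos\theta$ on $[-1,1]$. So $\cos(\theta A)\ge\cos\theta\cdot1$, and
$$|\langle v_\theta,v\rangle|\ge\mathrm{Re}\,\langle e^{-i\theta A}v,v\rangle=\langle\cos(\theta A)v,v\rangle\ge\cos\theta .$$
Write $v_\theta=cv+w$ with $w\perp v$. Then $|c|\ge\cos\theta\ge0$ and $\|w\|^2=1-|c|^2$. The cross terms vanish because $\langle Zw,v\rangle=\langle w,Zv\rangle=\lambda\langle w,v\rangle=0$, and $\langle Zv,w\rangle=\lambda\langle v,w\rangle=0$. Using $Z\ge-\lambda$ on $w$,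
$$\langle Zv_\theta,v_\theta\rangle=\lambda|c|^2+\langle Zw,w\rangle\ge\lambda|c|^2-\lambda(1-|c|^2)=\lambda(2|c|^2-1)\ge\lambda(2\cos^2\theta-1)=\lambda\cos2\theta .$$

**Step 5: integration.** This step proves (3). Since $h(-\frac\pi4)\ge0$,
$$\langle Kv,v\rangle=h(0)=h(-\tfrac\pi4)+\int_{-\pi/4}^0h'(\theta)\,d\theta\ge\lambda\int_{-\pi/4}^0\cos2\theta\,d\theta=\frac\lambda2 .$$

**Step 6: back to $H$.** We turn (3) into the inequality. By the product rule $-i[H,A]=-i[K^2,A]=KZ+ZK$. The norm of $[H,A]$ in $\mathcal A$ is at least the norm of its image, so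
$$\|[H,A]\|\ge\langle(KZ+ZK)v,v\rangle=\langle Zv,Kv\rangle+\langle Kv,Zv\rangle=2\lambda\langle Kv,v\rangle\ge\lambda^2=\|[H^{1/2},A]\|^2 .$$

**Step 7: the value of $\gamma_f$.** The inequality gives $\gamma_f(\delta)\le\sqrt\delta$. For $0\le\delta\le1$, $H=\mathrm{diag}(\delta,0)$ and the flip satisfy all constraints, with $\|[H,A]\|=\delta$ and $\|[H^{1/2},A]\|=\sqrt\delta$. Hence $\gamma_f(\delta)=\sqrt\delta$. $\qquad\blacksquare$

## Operator monotone functions

The extremal pair $\mathrm{diag}(\delta,0)$ and the flip gives $f(\delta)-f(0)$ for every nondecreasing $f$. For which $f$ is this the true upper bound?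

**Definition.** A continuous $f:[0,\infty)\to\mathbb R$ is operator monotone if $0\le X\le Y$ implies $f(X)\le f(Y)$, for bounded operators $X,Y$ on a Hilbert space.

For $t>0$ the function $\frac x{x+t}=1-t(x+t)^{-1}$ is operator monotone, because inversion reverses the order of positive invertible operators. The function $x^2$ is not. With $X=\begin{pmatrix}1&1\\1&1\end{pmatrix}$ and $Y=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ we have $Y-X=\mathrm{diag}(1,0)\ge0$, but
$$Y^2-X^2=\begin{pmatrix}5&3\\3&2\end{pmatrix}-\begin{pmatrix}2&2\\2&2\end{pmatrix}=\begin{pmatrix}3&1\\1&0\end{pmatrix}$$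
has determinant $-1$. Löwner's theorem (e.g. R. Bhatia, *Matrix Analysis*, Section V.4) says that $x$, the functions $\frac x{x+t}$ and the constants generate everything: a continuous operator monotone $f$ on $[0,\infty)$ has the form
$$f(x)=f(0)+\beta x+\int_{(0,\infty)}\frac x{x+t}\,d\nu(t),\qquad\beta\ge0,\ \nu\ge0,\ \int\frac{d\nu(t)}{1+t}<\infty.\tag{4}$$
For instance, $\sqrt x=\frac1\pi\int_0^\infty\frac x{x+t}\,t^{-1/2}dt$. For $x>0$ substitute $t=xs^2$ to see that $\int_0^\infty\frac{t^{-1/2}}{x+t}dt=\frac2{\sqrt x}\int_0^\infty\frac{ds}{1+s^2}=\frac\pi{\sqrt x}$. It follows from (4) that $f$ is nondecreasing and concave, since $x$ and each $\frac x{x+t}$ are. By the Löwner–Heinz theorem $x^r$ is operator monotone on $[0,\infty)$ for $0<r\le1$.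

**Theorem 2.** Let $f:[0,\infty)\to\mathbb R$ be continuous and operator monotone. For all $H\ge0$ and all $A\ne0$ in a unital $C^*$-algebra,
$$\|[f(H),A]\|\le\|A\|\Big(f\big(\|[H,A]\|/\|A\|\big)-f(0)\Big).\tag{5}$$
More generally, for $H,G\ge0$, $\ \|f(H)A-Af(G)\|\le\|A\|\big(f(\|HA-AG\|/\|A\|)-f(0)\big)$. These bounds are sharp, and
$$\gamma_f(\delta)=f(\min(\delta,1))-f(0)\qquad(\delta\ge0).$$

**Corollary 3.** For $r>0$, the inequality $\|[H^r,A]\|\le\|A\|^{1-r}\|[H,A]\|^r$ holds for all $H\ge0$ and all $A\ne0$ if and only if $r\le1$.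

By (4) the whole matter reduces to $f(x)=\frac x{x+t}$. Summing over $t$ by the triangle inequality loses nothing, since one and the same pair, $\mathrm{diag}(\delta,0)$ and the flip, is extremal for every $t$. After scaling, we need the following; here $A$ need not be self-adjoint.

**Proposition 4.** If $H\ge0$, $\|A\|\le1$, $\|[H,A]\|\le1$ and $\varepsilon>0$, then $\|[H(H+\varepsilon)^{-1},A]\|\le\frac1{1+\varepsilon}$.

## Two one-sided bounds for the resolvent, and the constants that combine them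

Put $C=[H,A]$ and $R=(H+\varepsilon)^{-1}$. Since $HR=1-\varepsilon R$, formula (2) gives $[HR,A]=\varepsilon\,RCR$. Two bounds are immediate. From $\|R\|\le\frac1\varepsilon$ and $\|C\|\le1$ we get $\|[HR,A]\|\le\frac1\varepsilon$. From $0\le HR\le1$ and $\|A\|\le1$, as in (1), we get $\|[HR,A]\|\le1$. Each uses one hypothesis and ignores the other, and both exceed $\frac1{1+\varepsilon}$.

To see what is lost, we use a notation for left and right multiplication by $H$. For a polynomial $p(x,y)=\sum p_{ij}x^iy^j$ and $T\in\mathcal A$ put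
$$p\cdot T=\sum p_{ij}H^iTH^j .$$
This is linear in $p$, and $u(x)w(y)\cdot T=u(H)\,T\,w(H)$. So a polynomial identity in two commuting variables $x,y$ gives an identity in $\mathcal A$. For example $C=(x-y)\cdot A$. The bound $\|RCR\|\le\varepsilon^{-2}$ is large because of the point $(x,y)=(0,0)$, but there $x-y$ vanishes. The identity
$$x-y=x(1-y)-(1-x)y,\qquad\text{that is,}\qquad C=HA(1-H)-(1-H)AH,\tag{6}$$
shows this vanishing at $(0,0)$ and allows us to use $\|A\|\le1$. Elsewhere we want to use $\|C\|\le1$. So we split $C$, with suitable weights, into a part treated by (6) and parts treated by $\|C\|\le1$.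

The weights can be found from the extremal pair $H=\mathrm{diag}(1,0)$ and the flip, where every estimate has to be an equality. This search for the constants is motivation only; the proof in the next section checks everything directly. We want $\|Y\|\le1$ for $Y=\varepsilon(1+\varepsilon)RCR$. Insert an affine function $m$ with $m(1)=1$, $m(0)=m_0>0$, and try
$$m(x)m(y)=\alpha+\beta\,a(x)a(y)-\gamma\,b(x)b(y),\tag{7}$$
with $\alpha,\beta,\gamma\ge0$ and the affine functions determined by $a(0)=k$, $a(1)=1$, $b(0)=-k$, $b(1)=1$ for some $k>0$. The sign in front of $\gamma$ and the sign of $b(0)$ make the three terms add up at $(1,0)$, the point that the extremal pair sees. We treat $\alpha C$ by (6) and $\|A\|\le1$, and the other two terms by $\|C\|\le1$. The inequality $2st\le ks^2+t^2/k$, where $s$ carries the factor $1-H$ and $t$ the factor $H$, then yields a bound $|\langle Y\xi,\eta\rangle|\le\frac12\langle F(H)\xi,\xi\rangle+\frac12\langle F(H)\eta,\eta\rangle$, where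
$$F(x)=\frac{\varepsilon(1+\varepsilon)\,\Phi(x)}{\big((x+\varepsilon)m(x)\big)^2},\qquad\Phi(x)=\frac\alpha k\big[x^2+k^2(1-x)^2\big]+\beta a(x)^2+\gamma b(x)^2 .$$
We want $F\le1$ on $[0,\infty)$. The extremal pair has $|\langle Y\xi,\eta\rangle|=1$ for two basis vectors with $H\xi=0$, $H\eta=\eta$. This forces $F(0)=F(1)=1$, and since $1$ is an interior point it also forces $F'(1)=0$.

Both sides of (7) have the form $p_0+p_1(x+y)+p_2xy$, so (7) holds if and only if it holds at $(1,1)$, $(1,0)$ and $(0,0)$: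
$$1=\alpha+\beta-\gamma,\qquad m_0=\alpha+k(\beta+\gamma),\qquad m_0^2=\alpha+k^2(\beta-\gamma)=\alpha+k^2(1-\alpha).\tag{8}$$
By the second equation $\Phi(1)=\frac\alpha k+\beta+\gamma=\frac{m_0}k$ and $\Phi(0)=k^2\Phi(1)=km_0$. So $F(1)=1$ says $\frac{\varepsilon m_0}{k(1+\varepsilon)}=1$, and $F(0)=1$ is the same condition, which we write as $\frac1{1+\varepsilon}=1-\frac k{m_0}$. Next,
$$\Phi'(1)=\frac{2\alpha}k+2\beta(1-k)+2\gamma(1+k)=\frac{2m_0}k-2k(1-\alpha).$$
Logarithmic differentiation turns $F'(1)=0$ into $\frac{\Phi'(1)}{2\Phi(1)}=\frac1{1+\varepsilon}+m'(1)$ with $m'=1-m_0$, so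
$$1-\frac{k^2(1-\alpha)}{m_0}=1-\frac k{m_0}+1-m_0,\qquad\text{that is,}\qquad m_0^2=m_0-k+k^2(1-\alpha).$$
Comparing with the last equation in (8) gives $m_0=\alpha+k$. Then $(\alpha+k)^2=\alpha+k^2-k^2\alpha$ gives, for $\alpha>0$, $\alpha=1-2k-k^2$. Finally $\beta+\gamma=1$ and $\beta-\gamma=1-\alpha$ give $\beta=\frac12(1+k)^2$ and $\gamma=\frac12\alpha$, and $\varepsilon=\frac k{m_0-k}=\frac k\alpha$. All constants are now functions of $k$. In the proof $\alpha$ is called $\omega$ and $m_0$ is called $q$.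

## Proof of Proposition 4

**Step 1: constants.** We fix the parameters and collect the relations among them. For $k\in(0,\sqrt2-1)$ let
$$\omega=1-2k-k^2>0,\qquad q=\omega+k=1-k-k^2>0 .$$
On $(0,\sqrt2-1)$ the function $k/\omega$ increases continuously from $0$ to $\infty$, since $k$ increases and $\omega$ decreases to $0$. So we may choose $k$ with $\varepsilon=k/\omega$. Then $\frac1{1+\varepsilon}=\frac\omega q$. For example $k=\frac14$ belongs to $\varepsilon=\frac47$, with $\omega=\frac7{16}$, $q=\frac{11}{16}$ and target $\frac7{11}$. The following relations will be used: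
$$\omega+2k+k^2=1,\qquad(1+k)^2+\omega=2,\qquad(1-k^2)+\omega=2q,\qquad q+k(1+k)=1.\tag{9}$$

**Step 2: what has to be shown.** We rewrite the claim as $\|Y\|\le1$ for an explicit $Y$. Put
$$l(x)=k+\omega x,\quad m(x)=q+k(1+k)x,\quad a(x)=k+(1-k)x,\quad b(x)=(1+k)x-k .$$
Write $l,m,a,b$ also for $l(H),m(H),a(H),b(H)$. These elements commute, $l$ and $m$ are positive and invertible, and we set $S=(lm)^{-1}$. Since $l=\omega(H+\varepsilon)$, we have $H(H+\varepsilon)^{-1}=\omega Hl^{-1}=1-kl^{-1}$. With $C=[H,A]$ and (2),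
$$[H(H+\varepsilon)^{-1},A]=-k[l^{-1},A]=k\,l^{-1}[l,A]\,l^{-1}=k\omega\,l^{-1}Cl^{-1}.$$
The claim is that this has norm at most $\omega/q$. Since $l^{-1}=Sm=mS$, it says
$$\|Y\|\le1,\qquad Y=kq\,l^{-1}Cl^{-1}=kq\,S\,mCm\,S .$$

**Step 3: splitting $mCm$.** This step separates the part of $C$ to be treated with $\|A\|\le1$ from the rest. We claim
$$mCm=\omega C+\tfrac12(1+k)^2\,aCa-\tfrac12\omega\,bCb.\tag{10}$$
By the two-variable notation it is enough to show
$$m(x)m(y)=\omega+\tfrac12(1+k)^2a(x)a(y)-\tfrac12\omega\,b(x)b(y).$$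
Both sides have the form $p_0+p_1(x+y)+p_2xy$, which is determined by its values at $(0,0)$, $(1,0)$, $(1,1)$. We have $m(0)=q$, $m(1)=1$, $a(0)=k$, $a(1)=1$, $b(0)=-k$, $b(1)=1$. With (9), the right-hand side takes the following values.

* At $(1,1)$: $\omega+\frac12(1+k)^2-\frac12\omega=\frac12[(1+k)^2+\omega]=1=m(1)^2$.
* At $(1,0)$: $\omega+\frac k2[(1+k)^2+\omega]=\omega+k=q=m(1)m(0)$.
* At $(0,0)$: $\omega+\frac{k^2}2[(1+k)^2-\omega]=\omega+\frac{k^2}2(2-2\omega)=\omega+k^2-k^2\omega$. On the other side, $m(0)^2=(\omega+k)^2=\omega^2+2k\omega+k^2$. The difference of the two, $m(0)^2$ minus the right-hand side, is $\omega(\omega+2k+k^2)-\omega=0$.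

This proves (10). Replacing $C$ in the term $\omega C$ by (6),
$$Y=kq\omega\,S\big[HA(1-H)-(1-H)AH\big]S+\tfrac{kq}2(1+k)^2\,SaCaS-\tfrac{kq\omega}2\,SbCbS.\tag{11}$$

**Step 4: estimating the matrix entries of $Y$.** This step reduces the claim to a scalar inequality. Represent $\mathcal A$ faithfully on a Hilbert space and let $\xi,\eta$ be unit vectors. Since $\|A\|\le1$,
$$k\,|\langle SHA(1-H)S\xi,\eta\rangle|\le k\|(1-H)S\xi\|\,\|HS\eta\|\le\tfrac12\big(k^2\|(1-H)S\xi\|^2+\|HS\eta\|^2\big),$$
$$k\,|\langle S(1-H)AHS\xi,\eta\rangle|\le k\|HS\xi\|\,\|(1-H)S\eta\|\le\tfrac12\big(\|HS\xi\|^2+k^2\|(1-H)S\eta\|^2\big).$$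
Since $\|C\|\le1$,
$$|\langle SaCaS\xi,\eta\rangle|\le\|aS\xi\|\,\|aS\eta\|\le\tfrac12\big(\|aS\xi\|^2+\|aS\eta\|^2\big),$$
and likewise with $b$. All operators in these norms are functions of $H$, so each square is of the form $\|u(H)S\xi\|^2=\langle u(H)^2S^2\xi,\xi\rangle$. Inserting this in (11) and adding,
$$|\langle Y\xi,\eta\rangle|\le\tfrac12\langle F(H)\xi,\xi\rangle+\tfrac12\langle F(H)\eta,\eta\rangle,\qquad F(x)=\frac{\Pi(x)}{(l(x)m(x))^2},$$
$$\Pi(x)=q\omega\big[x^2+k^2(1-x)^2\big]+\tfrac{kq}2\Big[(1+k)^2a(x)^2+\omega\,b(x)^2\Big].$$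
If $F\le1$ on $[0,\infty)$, then $F(H)\le1$, so $|\langle Y\xi,\eta\rangle|\le1$ for all unit vectors, and $\|Y\|\le1$.

**Step 5: the scalar inequality $F\le1$.** We show that
$$D(x)=(l(x)m(x))^2-\Pi(x)=k\omega\,x(x-1)^2\big[2q(1-k^2)+k\omega(1+k)^2x\big],\tag{12}$$
which is nonnegative for $x\ge0$ because $k,\omega,q,1-k^2>0$. The left side is a polynomial of degree $4$. First we find a zero at $0$ and a double zero at $1$.

* $D(0)=0$: we have $l(0)m(0)=kq$ and, by (9), $\Pi(0)=q\omega k^2+\frac{kq}2k^2[(1+k)^2+\omega]=qk^2(\omega+k)=k^2q^2$.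
* $D(1)=0$: we have $l(1)=k+\omega=q$, $m(1)=1$, and $\Pi(1)=q\omega+\frac{kq}2[(1+k)^2+\omega]=q\omega+kq=q^2$.
* $D'(1)=0$: the derivative of $(lm)^2$ at $1$ is $2l(1)m(1)\big[l'(1)m(1)+l(1)m'(1)\big]=2q\big[\omega+qk(1+k)\big]$. For $\Pi$ use $a'=1-k$, $b'=1+k$ and (9):
$$\Pi'(1)=2q\omega+\tfrac{kq}2\big[2(1+k)^2(1-k)+2\omega(1+k)\big]=2q\omega+kq(1+k)\big[(1-k^2)+\omega\big]=2q\omega+2kq^2(1+k),$$
which is the same number.

Hence $D(x)=x(x-1)^2(c_0+c_1x)$ for some constants $c_0,c_1$. Its coefficient at $x^4$ is $c_1$ and its coefficient at $x^3$ is $c_0-2c_1$. Since $\Pi$ has degree at most $2$, both come from $(lm)^2$ alone. Write $l(x)m(x)=kq+b_1x+\omega k(1+k)x^2$. Then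
$$c_1=k^2\omega^2(1+k)^2,\qquad c_0-2c_1=2b_1\,\omega k(1+k).$$
The value $l(1)m(1)=q$ gives $b_1=q-kq-\omega k(1+k)$. Therefore
$$c_0=2\omega k(1+k)\big[b_1+\omega k(1+k)\big]=2\omega k(1+k)\,q(1-k)=2k\omega q(1-k^2).$$
These values of $c_0$ and $c_1$ are exactly those in (12). So $F\le1$ on $[0,\infty)$ and $\|Y\|\le1$. $\qquad\blacksquare$

## Proof of Theorem 2 and Corollary 3

**Step 1: scaling.** We pass from Proposition 4 to arbitrary commutator norms. Replacing $A$ by $A/\|A\|$ in (5), we may assume $\|A\|=1$. Put $\delta=\|[H,A]\|$. If $\delta=0$, then $A$ commutes with $H$, hence with polynomials in $H$ and with their limit $f(H)$, and both sides of (5) are $0$. Let $\delta>0$. Proposition 4 for $H/\delta$ and $\varepsilon=t/\delta$ gives, because $(H/\delta)(H/\delta+t/\delta)^{-1}=H(H+t)^{-1}$,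
$$\|[H(H+t)^{-1},A]\|\le\frac1{1+t/\delta}=\frac\delta{\delta+t}\qquad(t>0).\tag{13}$$

**Step 2: integration over $t$.** This proves (5). Represent $\mathcal A$ faithfully on a Hilbert space and let $M=\|H\|$, which is positive as $\delta>0$. On $[0,M]$ we have $0\le\frac x{x+t}\le\frac M{M+t}\le\frac{\max(1,M)}{1+t}$, and the last function is $\nu$-integrable by (4). The spectral measure of $H$ for two vectors $\xi,\eta$ is a finite complex measure on $[0,M]$, so Fubini's theorem applies to (4) and yields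
$$\langle f(H)\xi,\eta\rangle=f(0)\langle\xi,\eta\rangle+\beta\langle H\xi,\eta\rangle+\int\langle H(H+t)^{-1}\xi,\eta\rangle\,d\nu(t).$$
Write this for the pairs $(A\xi,\eta)$ and $(\xi,A^*\eta)$ and subtract. The constant $f(0)$ drops out, and
$$\langle[f(H),A]\xi,\eta\rangle=\beta\langle[H,A]\xi,\eta\rangle+\int\langle[H(H+t)^{-1},A]\xi,\eta\rangle\,d\nu(t).$$
For unit vectors $\xi,\eta$, (13) bounds the right-hand side in absolute value by
$$\beta\delta+\int\frac\delta{\delta+t}\,d\nu(t)=f(\delta)-f(0),$$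
where the equality is (4) at $x=\delta$. Taking the supremum over $\xi,\eta$ gives (5).

**Step 3: two operators.** This step proves the version with $H$ and $G$. In $M_2(\mathcal A)$ apply (5) to $\begin{pmatrix}H&0\\0&G\end{pmatrix}\ge0$ and $\begin{pmatrix}0&A\\0&0\end{pmatrix}$, whose norm is $\|A\|$. The commutators of the first matrix, and of $f$ of it, with the second have the single nonzero entries $HA-AG$ and $f(H)A-Af(G)$.

**Step 4: sharpness.** We show that no smaller bound is possible. Given $\delta'\ge0$, let $H=\mathrm{diag}(\delta',0)$ and let $A$ be the flip. Then $\|A\|=1$, $\|[H,A]\|=\delta'$ and $\|[f(H),A]\|=f(\delta')-f(0)$, so (5) is an equality, for every value of $\|[H,A]\|/\|A\|$. With $G=H$ the two-operator bound is an equality as well.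

**Step 5: the value of $\gamma_f$.** Here $A$ may have norm less than $1$, and concavity takes care of this. Let $g=f-f(0)$, which is nondecreasing and concave with $g(0)=0$. Let $0\le H\le1$, $\|A\|=\alpha\le1$ and $\|[H,A]\|=\delta_1\le\delta$. By (1), $\delta_1\le\min(\delta,1)$. If $\alpha=0$ then $[f(H),A]=0$. If $\alpha>0$, then $g(\delta_1)=g\big(\alpha\cdot\frac{\delta_1}\alpha+(1-\alpha)\cdot0\big)\ge\alpha\,g(\delta_1/\alpha)$, so (5) gives
$$\|[f(H),A]\|\le\alpha\,g(\delta_1/\alpha)\le g(\delta_1)\le g(\min(\delta,1)).$$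
Hence $\gamma_f(\delta)\le f(\min(\delta,1))-f(0)$. The example of Step 4 with $\delta'=\min(\delta,1)$ satisfies $0\le H\le1$ and $\|[H,A]\|\le\delta$, and attains this value. $\qquad\blacksquare$

For $f(x)=\sqrt x$ this gives $\gamma_f(\delta)=\sqrt\delta$ on $[0,1]$ once more, by a proof independent of that of Theorem 1.

**Proof of Corollary 3.** Let $0<r\le1$. Then $f(x)=x^r$ is operator monotone with $f(0)=0$, and (5) reads
$$\|[H^r,A]\|\le\|A\|\left(\frac{\|[H,A]\|}{\|A\|}\right)^r=\|A\|^{1-r}\|[H,A]\|^r .$$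
Let $r>1$. Take $H=\mathrm{diag}(N+1,N)$ with an integer $N\ge1$, and $A$ the flip. Then $\|A\|=\|[H,A]\|=1$, so the inequality would say $\|[H^r,A]\|\le1$. But $\|[H^r,A]\|=(N+1)^r-N^r\ge rN^{r-1}\to\infty$ as $N\to\infty$, by the mean value theorem. So the inequality fails for every $r>1$. $\qquad\blacksquare$
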